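# Integral representations in the geometric component of a compact hyperbolic Coxeter polytope

## The guess of finiteness, and what triangles say

Take a compact polytope $P$ in hyperbolic space whose dihedral angles are integer submultiples of $\pi$. The reflections in its facets generate a discrete group $\Gamma$ of Lorentz matrices. This group can often be deformed inside the group of all matrices of determinant $\pm1$, in such a way that it keeps acting on a convex domain of projective space with a copy of $P$ as a fundamental domain. Among all these deformations, how many can be conjugated into integer matrices?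

The first guess is: only finitely many. Integer matrices form a discrete set, and integrality forces the trace of every group element to be an integer. Two mirrors that meet are even more rigid: they generate a finite group, and finite groups of integer matrices are scarce.

Here are two quick tests, for triangles, with $3\times 3$ matrices. For the $(2,3,7)$ triangle there is no integral representation of the kind considered. The representations are faithful, so one would need an integer $3\times 3$ matrix of order $7$. Its characteristic polynomial would be divisible by the cyclotomic polynomial $\Phi_7$, which has degree $6$. For the $(3,3,4)$ triangle, we shall attach to an integral representation an integer matrix $A=(a_{ij})$ with $a_{ii}=2$ that determines it up to conjugacy, and we shall see that $a_{ij}a_{ji}=4\cos^2(k\pi/m_{ij})$ for some $k$ prime to $m_{ij}$. So $a_{12}a_{21}=a_{13}a_{31}=1$ and $a_{23}a_{32}=2$. Up to signs there are two possibilities, and with signs at most $2\cdot 2^3=16$. The guess holds.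

The guess also survives pentagons and hexagons with right angles, where disjoint sides first appear, but it gets harder to confirm. At right-angled nonagons it is false. To say all this precisely we need some definitions.

Let $d\ge2$ and $V=\mathbb R^{d+1}$. Let $P$ be a compact hyperbolic Coxeter $d$-polytope, $\mathcal O_P$ the quotient orbifold of $\mathbb H^d$ by the group generated by the reflections in the facets of $P$, and $\Gamma=\pi_1^{\mathrm{orb}}(P)$ its orbifold fundamental group, which is that reflection group, with one generator $s_i$ for each facet. Put $G=\operatorname{SL}^{\pm}(d+1,\mathbb R)$ and $G(\mathbb Z)=\operatorname{SL}^{\pm}(d+1,\mathbb Z)$. The hyperbolic holonomy $\rho_0:\Gamma\to \mathrm O^+(d,1)\subset G$ is the inclusion.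

**Definition (properly convex structure).** An open set $\Omega\subset\mathbb P(V)$ is properly convex if it is convex and bounded in some affine chart. Its preimage in $V\setminus0$ is then a union $\mathcal C\cup-\mathcal C$ of two opposite open convex cones, and $\overline{\mathcal C}$ contains no line. A properly convex real projective structure on $\mathcal O_P$ is given by a diffeomorphism $\mathrm{dev}:\mathbb H^d\to\Omega$ onto a properly convex $\Omega$ and a homomorphism $\rho:\Gamma\to G$, the holonomy, with $\mathrm{dev}(\gamma x)=\rho(\gamma)\,\mathrm{dev}(x)$.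

For example, an open triangle in the plane is properly convex and the whole affine plane is not. The Klein model $\mathbb H^d\to$ open ball, with $\rho=\rho_0$, is a properly convex structure on $\mathcal O_P$.

**Definition (geometric component).** Consider the locus in $\operatorname{Hom}(\Gamma,G)/G$ of conjugacy classes of holonomies of properly convex structures on $\mathcal O_P$. The geometric component $\mathscr G(\Gamma,G)$ is the connected component of this locus that contains $[\rho_0]$.

**Definition (integral).** A representation $\rho:\Gamma\to G$ is integral if $g\rho(\Gamma)g^{-1}\subset G(\mathbb Z)$ for some $g\in G$.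

The question, taken from Sunghwan Ko, "Finiteness of integral representations on 2-perfect truncation polytopes", arXiv:2604.22243 (2026), is whether $\mathscr G(\Gamma,G)$ contains only finitely many integral classes for every such $P$. The answer is no.

**Theorem A.** Let $P\subset\mathbb H^2$ be a compact right-angled $9$-gon. Then $\mathscr G(\Gamma,G)$ contains infinitely many conjugacy classes of integral representations. Explicitly, for positive integers $a,c$ with
$$a^2+c^2+1=3ac \tag{0}$$
(infinitely many: $(1,1)$, and $(a,c)\mapsto(c,3c-a)$ gives $(1,2),(2,5),(5,13),\dots$) put in $\mathbb Z^3$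
$$\begin{array}{lll}
v_1=(1,0,0)& v_2=(3a-c,\;c,\;-a)& v_3=(4a-c,\;4c-a,\;-a-c)\\
v_4=(0,1,0)& v_5=(-a,\;3a-c,\;c)& v_6=(-a-c,\;4a-c,\;4c-a)\\
v_7=(0,0,1)& v_8=(c,\;-a,\;3a-c)& v_9=(4c-a,\;-a-c,\;4a-c)
\end{array}$$
and $b_i=2\,v_{i+1}\times v_{i-1}$ (indices mod $9$). Then $s_i\mapsto\sigma_i$, $\sigma_i(x)=x-(v_i\cdot x)\,b_i$, is an integral representation in $\mathscr G(\Gamma,G)$. Different pairs in the above sequence give non-conjugate representations, and none of them is conjugate into the orthogonal group of a nondegenerate quadratic form.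

**Theorem B.**
1. For every $n\ge 9$ and every compact right-angled $n$-gon, $\mathscr G(\Gamma,G)$ contains infinitely many integral classes.
2. For compact right-angled pentagons and hexagons there are only finitely many.
3. For every $d\ge2$: if any two facets of $P$ intersect (for example if $P$ is a simplex), there are only finitely many.

Right-angled $7$- and $8$-gons, and general $P$ with $d\ge3$ beyond part 3, are not settled here.

## Reflections, cones and integer Cartan matrices

For $b\in V$ and $\alpha\in V^*$ write $b\otimes\alpha$ for the map $x\mapsto\alpha(x)b$. If $\alpha(b)=2$, then $1-b\otimes\alpha$ is a linear reflection: it fixes $\ker\alpha$ and sends $b$ to $-b$. The reflection determines the pair $(b,\alpha)$ up to $(rb,r^{-1}\alpha)$.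

We first record a classical tool on cones. It will show that certain vectors span, and it will let us pass from a cone to its projectivization.

**Lemma 1 (characteristic function).** Let $\mathcal C\subset V$ be a nonempty open convex cone whose closure contains no line. Let $\mathcal C^*$ be the open cone of all $\xi\in V^*$ that are positive on $\overline{\mathcal C}\setminus0$, and put $\varphi(x)=\int_{\mathcal C^*}e^{-\xi(x)}\,d\xi$ for $x\in\mathcal C$.

1. $\varphi$ is finite, positive and continuous; $\varphi(rx)=r^{-(d+1)}\varphi(x)$ for $r>0$; and $\varphi(gx)=\varphi(x)$ for every $g\in G$ with $g\mathcal C=\mathcal C$.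
2. If $x_k\in\mathcal C$ and $x_k\to z\in\partial\mathcal C\setminus0$, then $\varphi(x_k)\to\infty$.
3. If a subgroup of $G$ preserves $\mathcal C$ and the translates of some compact set cover $\mathbb P(\mathcal C)$, then every linear functional on $V$ invariant under the subgroup is $0$.

*Proof.* The cone $\mathcal C^*$ is nonempty because $\overline{\mathcal C}$ contains no line. A nonzero functional that is $\ge0$ on the open cone $\mathcal C$ is positive on $\mathcal C$. So, by compactness of the unit vectors in $\overline{\mathcal C^*}$, each $x\in\mathcal C$ has a neighborhood on which $\xi(x)\ge \kappa|\xi|$ for all $\xi\in\mathcal C^*$, with a constant $\kappa>0$. This gives finiteness, and continuity by dominated convergence. The two formulas in 1 are the substitutions $\xi\mapsto r^{-1}\xi$ and $\xi\mapsto\xi\circ g^{-1}$; the latter preserves $\mathcal C^*$ and Lebesgue measure.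

For 2, take a supporting functional $\xi_0\ne0$ at $z$, so $\xi_0\ge0$ on $\mathcal C$ and $\xi_0(z)=0$. Let $U\subset\mathcal C^*$ be a small ball. Then $U+t\xi_0\subset\mathcal C^*$ for all $t\ge0$. The union of these sets has infinite volume, and on it the number $\xi(z)$ stays bounded. Hence $\int_{\mathcal C^*}e^{-\xi(z)}d\xi=\infty$, and Fatou's lemma gives $\varphi(x_k)\to\infty$.

For 3, let $f$ be invariant. Then $|f|^{d+1}\varphi$ is invariant and homogeneous of degree $0$, so it is a continuous invariant function on $\mathbb P(\mathcal C)$, hence bounded. By 2, $f(x_k)\to0$ whenever $x_k\to z\in\partial\mathcal C\setminus0$, so $f$ vanishes on $\partial\mathcal C$. A generic line through a point of a bounded section of $\mathcal C$ meets the boundary on both sides, so every point of $\mathcal C$ is a sum of two boundary points. Hence $f=0$. $\square$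

The next lemma extracts from a class in $\mathscr G(\Gamma,G)$ its reflection data, with no integrality yet.

**Lemma 2.** Let $[\rho]\in\mathscr G(\Gamma,G)$, with $\mathrm{dev}$, $\Omega$, $\mathcal C$ as above, and let $\hat P=\mathrm{dev}(P)$.

1. Each $\rho(s_i)$ is a linear reflection $1-b_i\otimes\alpha_i$ with $\alpha_i(b_i)=2$. It preserves $\mathcal C$, and its fixed set in $\Omega$ is $\Omega\cap\mathbb P(\ker\alpha_i)$.
2. For a suitable choice of the sign of each pair $(b_i,\alpha_i)$, the set $K=\{x:\alpha_i(x)\le0\ \forall i\}$ is the union of $0$ and the cone in $\mathcal C$ over $\hat P$. In particular $K\setminus0\subset\mathcal C$.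
3. The $\alpha_i$ span $V^*$ and the $b_i$ span $V$.
4. Put $a_{ij}=\alpha_i(b_j)$. The matrix $A=(a_{ij})$ determines $[\rho]$, and $\operatorname{rank}A=d+1$.
5. If facets $i\ne j$ intersect, then $0\le a_{ij}a_{ji}<4$, and $a_{ij}=0\iff a_{ji}=0$.

*Proof.*

**Step 1: the images of the generators are reflections.** The map $\sigma=\rho(s_i)$ has $\sigma^2=1$, so $V=V_+\oplus V_-$ with eigenvalues $\pm1$, and its fixed set in $\Omega$ is the disjoint union of the closed sets $\Omega\cap\mathbb P(V_\pm)$. Through $\mathrm{dev}$ this fixed set is homeomorphic to a hyperplane of $\mathbb H^d$, which is connected, nonempty and of dimension $d-1\ge1$. So it equals $\Omega\cap\mathbb P(V_\epsilon)$ for one sign $\epsilon$, this is open in $\mathbb P(V_\epsilon)$, and $\dim V_\epsilon=d$. Thus $\epsilon\sigma$ is a reflection and $\operatorname{tr}\sigma=\epsilon(d-1)$ with $d-1\neq 0$. The trace of $\rho(s_i)$ is a continuous function on the connected set $\mathscr G(\Gamma,G)$ with values in $\{\pm(d-1)\}$, so it is constant, equal to its value $d-1$ at $\rho_0$. So $\epsilon=1$. Finally $\sigma\mathcal C=\pm\mathcal C$,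 and $\sigma$ fixes the nonzero vectors of $\mathcal C\cap V_+\ne\varnothing$, so $\sigma\mathcal C=\mathcal C$.

**Step 2: the half-spaces cut out exactly the cone over $\hat P$.** The interior of $\hat P$ is connected and misses all mirrors, while $\partial\hat P$ lies in the union of the $\mathbb P(\ker\alpha_i)$. Let $D\subset\mathcal C$ be the open cone over the interior of $\hat P$. Each $\alpha_i$ has constant sign on $D$, and we choose it negative. Let $K'=\{\alpha_i<0\ \forall i\}$, so $D\subset\mathcal C\cap K'$. The set $D$ is open. It is also closed in $\mathcal C\cap K'$: a limit of points of $D$ lying in $\mathcal C\cap K'$ projects to the compact set $\hat P$, and not to $\partial\hat P$ because no $\alpha_i$ vanishes there. As $\mathcal C\cap K'$ is convex, hence connected, $D=\mathcal C\cap K'$.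

Now let $x\in D$ and $y\in K'$. The segment from $x$ to $y$ lies in $K'$. Suppose it leaves $\mathcal C$, and let $z$ be its first point outside $\mathcal C$. Then $z\ne0$, since $\alpha_i(z)<0$. The points before $z$ lie in $D$, so $[z]\in\hat P\subset\Omega$, that is, $z\in\pm\mathcal C$; and $z\in\overline{\mathcal C}$, which does not meet $-\mathcal C$. So $z\in\mathcal C$, a contradiction. Hence $y\in\mathcal C\cap K'=D$, and $K'=D$. Taking closures gives the claim.

**Step 3: spanning.** If $x\ne0$ lies in all $\ker\alpha_i$, then $x,-x\in K\setminus0\subset\mathcal C$, which is impossible. So the $\alpha_i$ span $V^*$. If a functional $f$ vanishes on all $b_i$, then $f\circ\rho(s_i)=f$ for all $i$, so $f$ is invariant. The translates of the compact set $\hat P$ cover $\Omega$, so $f=0$ by Lemma 1. So the $b_i$ span $V$.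

**Step 4: the matrix determines the class.** Let $N$ be the number of facets. The map $\mathbb R^N\to V$, $e_j\mapsto b_j$, is onto. Since the $\alpha_i$ span $V^*$, its kernel is $\ker A$. So $\operatorname{rank}A=d+1$. Moreover $\rho(s_i)b_j=b_j-a_{ij}b_i$, so $\rho(s_i)$ is induced on $\mathbb R^N/\ker A\cong V$ by $e_j\mapsto e_j-a_{ij}e_i$. Two representations with the same $A$ are therefore conjugate by a linear isomorphism, which can be scaled into $G$.

**Step 5: facets that intersect.** The elements $s_i,s_j$ fix a common point of $\mathbb H^d$, so they generate a finite group, and $\rho$ of it preserves an inner product $\langle\ ,\ \rangle$ on $V$. An orthogonal reflection has $\alpha_i=2\langle b_i,\cdot\rangle/|b_i|^2$. Hence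
$$a_{ij}a_{ji}=\frac{4\langle b_i,b_j\rangle^2}{|b_i|^2|b_j|^2}\in[0,4],$$
and $a_{ij}=0\iff a_{ji}=0$. The value $4$ would make $b_i,b_j$ proportional, hence $\ker\alpha_i=\ker\alpha_j$, and then $s_i,s_j$ would have the same mirror, which is false. $\square$

If $s_is_j$ has order $m$, then $\rho(s_is_j)$ is in Step 5 a plane rotation of order $m$, by twice the angle between the mirrors. So $a_{ij}a_{ji}=4\cos^2(k\pi/m)$ with $k$ prime to $m$, as used for the $(3,3,4)$ triangle. The representation $\rho$ is faithful because $\mathrm{dev}$ is an equivariant bijection; this was used for $(2,3,7)$.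

**Lemma 3 (integer Cartan matrix).** If $\rho(\Gamma)\subset G(\mathbb Z)$ and $[\rho]\in\mathscr G(\Gamma,G)$, the pairs $(b_i,\alpha_i)$ of Lemma 2 can be chosen so that $A=(a_{ij})$ is an integer matrix.

*Proof.* The $(-1)$-eigenline of the integer matrix $\rho(s_i)$ is rational. Let $b_i$ be a primitive lattice vector in it, with the sign required by Lemma 2. For $x\in\mathbb Z^{d+1}$, the vector $(1-\rho(s_i))x=\alpha_i(x)b_i$ is integral, and $b_i$ is primitive, so $\alpha_i(x)\in\mathbb Z$. Apply this to $x=b_j$. $\square$

**Proof of Theorem B(3).** By Lemmas 2(4) and 3 it suffices to bound the entries of $A$. If all pairs of facets intersect, then for $i\neq j$ the product $a_{ij}a_{ji}$ is an integer in $[0,4)$, so it is $0,1,2$ or $3$; when it is $0$, both entries are $0$, and otherwise both divide a number $\le3$. So $|a_{ij}|\le3$, and there are finitely many $A$, hence finitely many integral classes. $\blacksquare$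

Lemma 2(3) can also be obtained by quotation: $\Gamma$ is word hyperbolic, so $\Omega$ is strictly convex by Benoist (*Convexes divisibles I*, Thm 1.1), hence the cone over it is indecomposable and $\rho$ is irreducible by Vey (Ann. Sc. Norm. Sup. Pisa 24 (1970)).

The sensible plan for the general case is now visible: bound the entries of the integer matrix $A$. For facets that do not meet there is no bound in Lemma 2, so we need a polytope where such pairs can be controlled. We turn to right-angled polygons.

## Right-angled polygons as convex polygons of covectors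

From here on $d=2$, $V=\mathbb R^3$, covectors are identified with vectors by the dot product, $n\ge5$, indices are cyclic mod $n$, and $[i,j,k]=\det(v_i,v_j,v_k)$, also written $[ijk]$. Then $\Gamma$ is generated by $s_1,\dots,s_n$ with relations $s_i^2=(s_is_{i+1})^2=1$; it is the same group for all compact right-angled $n$-gons.

A right angle between sides $i$ and $i\pm1$ will force $\alpha_{i\pm1}(b_i)=0$. Together with $\alpha_i(b_i)=2$ this determines $b_i$ from the three covectors $\alpha_{i-1},\alpha_i,\alpha_{i+1}$. So the whole representation is encoded in $n$ covectors, and the purpose of this section is to show that the only condition on them is convexity.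

Let $X_n$ be the set of $v=(v_1,\dots,v_n)\in(V^*)^n$ with
$$[i,i+1,j]>0\quad\text{for all } i\text{ and all } j\ne i,i+1. \tag{E}$$

A small example is
$$v_1=(1,0,0),\ v_2=(0,1,0),\ v_3=(0,0,1),\ v_4=(1,-2,1),\ v_5=(2,-3,1). \tag{1}$$
The products $v_i\times v_{i+1}$ are $(0,0,1)$, $(1,0,0)$, $(2,1,0)$, $(1,1,1)$, $(0,1,3)$. Their values on the three remaining vectors, in cyclic order, are $1,1,1$; then $1,2,1$; then $1,2,1$; then $1,1,1$; then $1,3,1$. So this $v$ lies in $X_5$.

**Lemma 4.** If $v\in X_n$, then $[i,j,k]>0$ for all distinct $i,j,k$ in cyclic order. With $s=\sum_i v_i\times v_{i+1}$, all $s\cdot v_j>0$. The points $\hat v_j=v_j/(s\cdot v_j)$ of the affine plane $\{s=1\}$ are the vertices of a strictly convex polygon $H$, in counterclockwise order.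

*Proof.* We have $s\cdot v_j=\sum_i[i,i+1,j]>0$, since the terms with $j\in\{i,i+1\}$ vanish and the others are positive. In the suitably oriented plane $\{s=1\}$, (E) says that all points other than $\hat v_i,\hat v_{i+1}$ lie strictly to the left of the directed line $\hat v_i\hat v_{i+1}$. In particular the points are distinct, and each segment $[\hat v_i,\hat v_{i+1}]$ is an edge of the convex hull $H$. So $H$ has exactly the $n$ vertices $\hat v_i$. It then has $n$ edges, so its edges are exactly these segments, and $H$ lies on their left, so they are traversed counterclockwise. Three vertices of a strictly convex polygon in counterclockwise order have positive determinant. $\square$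

For $v\in X_n$ put $\alpha_i=v_i$ and
$$b_i=\frac{2\,v_{i+1}\times v_{i-1}}{[i-1,i,i+1]},\qquad \sigma_i=1-b_i\otimes\alpha_i,\qquad \rho_v:s_i\mapsto\sigma_i .$$
Since $v_i\cdot(v_{i+1}\times v_{i-1})=[i,i+1,i-1]=[i-1,i,i+1]$, we have $\alpha_i(b_i)=2$; clearly $\alpha_{i\pm1}(b_i)=0$. For $i\notin\{j-1,j,j+1\}$,
$$a_{ij}=\alpha_i(b_j)=-\frac{2[j-1,j+1,i]}{[j-1,j,j+1]}<0 \tag{2}$$
by Lemma 4. Note that $\sigma_i$ depends only on the lines $\mathbb Rv_{i-1},\mathbb Rv_i,\mathbb Rv_{i+1}$: its mirror is $\ker v_i$ and its $(-1)$-eigenline is $\ker v_{i-1}\cap\ker v_{i+1}$.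

**Lemma 5.** If $v\in X_n$ and $i,j$ are distinct and not cyclically adjacent, then $a_{ij}a_{ji}>4$.

*Proof.* By (2) the claim is $[i-1,i+1,j]\,[j-1,j+1,i]>[i-1,i,i+1]\,[j-1,j,j+1]$.

**Step 1: the case $j=i+2$** (the case $i=j+2$ is the same). The five indices $i-1,\dots,i+3$ are distinct because $n\ge5$; call them $1,\dots,5$, so $i=2$ and $j=4$. For the alternating form $\langle x,y\rangle=[3,x,y]$ of rank $2$ the Plücker relation $\langle x,z\rangle\langle y,w\rangle=\langle x,y\rangle\langle z,w\rangle+\langle x,w\rangle\langle y,z\rangle$ with $(x,y,z,w)=(4,5,1,2)$ reads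
$$[134][352]=[345][123]+[234][351].$$
The last product is positive by Lemma 4.

**Step 2: all other cases.** Now $i-1,i,i+1,j-1,j,j+1$ are six distinct indices in cyclic order; call them $1,\dots,6$, so $i=2$ and $j=5$. Cramer's rule gives $[135]v_2=[235]v_1+[125]v_3+[132]v_5$. Substituting into $[\,\cdot\,46]$, and using $[132][546]=[123][456]$,
$$[135][246]=[235][146]+[125][346]+[123][456]>[123][456].\qquad\square$$

To pass from the inequalities to a group we use the following theorem (È. B. Vinberg, *Discrete linear groups generated by reflections*, Math. USSR Izv. 5 (1971), Thms 1, 2).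

**Vinberg's theorem.** Let $\alpha_i\in V^*$, $b_i\in V$, $\alpha_i(b_i)=2$, $\sigma_i=1-b_i\otimes\alpha_i$, $a_{ij}=\alpha_i(b_j)$. Suppose $K=\{x:\alpha_i(x)\le 0\ \forall i\}$ has nonempty interior and the $\alpha_i$ define distinct facets of $K$. Suppose for all $i\ne j$: $a_{ij}\le0$; $a_{ij}=0\iff a_{ji}=0$; and $a_{ij}a_{ji}\ge4$ (put $m_{ij}=\infty$) or $a_{ij}a_{ji}=4\cos^2(\pi/m_{ij})$ with $m_{ij}\ge 2$ an integer. Then $\Gamma'=\langle\sigma_i\rangle$ is discrete and is the Coxeter group with matrix $(m_{ij})$ on the generators $\sigma_i$. The set $C=\Gamma' K$ is a convex cone, and the $\gamma K$ have disjoint interiors. $\Gamma'$ acts properly discontinuously on the interior $C^\circ$, with fundamental domain $K\cap C^\circ$ meeting each orbit exactly once. A point $x\in K$ lies in $C^\circ$ iff its stabilizer, generated by the $\sigma_i$ with $\alpha_i(x)=0$, is finite.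

**Proposition 6.** For $v\in X_n$, the map $\rho_v$ is the holonomy of a properly convex projective structure on $\mathcal O_P$, where $P$ is a compact right-angled hyperbolic $n$-gon with sides labelled cyclically.

*Proof.*

**Step 1: $\mathbb P(K)$ is an $n$-gon with the right adjacencies.** The cone $K$ contains $-s$ in its interior. Let $x\in K\setminus0$. The functional $-x$ on $V^*$ is $\ge0$ on all $v_j$ and not zero on all of them, since they span. So the set of $\hat v_j$ with $\alpha_j(x)=0$ is the vertex set of a proper face of $H$, and $\{j:\alpha_j(x)=0\}$ is $\varnothing$, $\{i\}$ or $\{i,i+1\}$. All of these occur, because every proper face of $H$ is cut out by a supporting functional. So each $\alpha_i$ defines a facet, these are distinct, $\mathbb P(K)$ is an $n$-gon, and its adjacent sides are consecutive.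

**Step 2: Vinberg's theorem.** Its hypotheses hold with $m_{i,i+1}=2$ and $m_{ij}=\infty$ for non-adjacent $i\ne j$, by $\alpha_{i\pm1}(b_i)=0$, (2) and Lemma 5. So $\rho_v$ is an isomorphism from $\Gamma$ onto $\Gamma'$. By Step 1, stabilizers of points of $K\setminus0$ are $1$, $\mathbb Z/2$ or $(\mathbb Z/2)^2$, so $K\setminus 0\subset C^\circ$.

**Step 3: irreducibility.** First, the $b_i$ span $V$. If $\xi\cdot b_i=0$ for all $i$, then $\xi\in\operatorname{span}(v_{i-1},v_{i+1})$ for all $i$. Taking $i=2,4$ and using that $v_1,v_3,v_5$ are independent, $\xi\in\operatorname{span}(v_1,v_3)\cap\operatorname{span}(v_3,v_5)=\mathbb Rv_3$. Taking $i=4,6$ and using that $v_3,v_5,v_7$ are independent (the indices $3,5,7$ are distinct mod $n$ for $n\ge5$), $\xi\in\mathbb Rv_5$. So $\xi=0$.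

Let $L\subset V$ be an invariant subspace. If $L\not\subset\ker\alpha_i$, take $x\in L$ with $\alpha_i(x)\ne0$; then $x-\sigma_ix=\alpha_i(x)b_i\in L$, so $b_i\in L$. If some $b_i\in L$, then $b_j\in L$ for every $j$ with $\alpha_j(b_i)=a_{ji}\ne0$, that is, for every $j$ not adjacent to $i$. As $n\ge5$, the index $i+3$ is adjacent neither to $i$ nor to $i+1$ and differs from both, so we pass from $b_i$ to $b_{i+3}$ and then to $b_{i+1}$. Hence all $b_j\in L$, and $L=V$. If no $b_i$ lies in $L$, then $L\subset\bigcap\ker\alpha_i=0$.

**Step 4: proper convexity.** The set $L=\overline C\cap-\overline C$ is an invariant subspace, so $L$ is $0$ or $V$. If $L=V$, then $\overline C=V$, so the convex set $C$ has interior $V$ and $0\in C^\circ$. But $0\in K$ has stabilizer $\Gamma'$, which is infinite, so $0\notin C^\circ$. Hence $L=0$, and $\Omega=\mathbb P(C^\circ)$ is properly convex.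

**Step 5: from the cone to $\Omega$, and the orbifold.** We have $\det\sigma_i=-1$, so $\Gamma'\subset G$, and Lemma 1 applies to $\mathcal C=C^\circ$. Each ray of $C^\circ$ contains exactly one point with $\varphi=1$, so $\Omega$ is $\Gamma'$-equivariantly homeomorphic to the invariant hypersurface $\{\varphi=1\}\subset C^\circ$. Therefore $\Gamma'$ acts on $\Omega$ properly discontinuously and faithfully, with the same stabilizers, and the compact set $\mathbb P(K)$ meets each orbit exactly once. So $\Omega/\Gamma'$ is the polygon $\mathbb P(K)$ with mirror sides and all corners of type $(\mathbb Z/2)^2$, exactly as $\mathcal O_P$. A label-preserving diffeomorphism of orbifolds $\mathcal O_P\to\Omega/\Gamma'$ lifts to the universal covers $\mathbb H^2$ and $\Omega$, and the lift is the required developing map, with $s_i$ acting as $\sigma_i$. $\square$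

**Lemma 7.** Let $\alpha_1,\dots,\alpha_n\in V^*$ and let $K=\{\alpha_i\le0\ \forall i\}$ be the cone over a compact convex $n$-gon with sides $\ker\alpha_1,\dots,\ker\alpha_n$ in cyclic order. For some choice of orientation of $V$, $(\alpha_i)$ satisfies (E).

*Proof.* Let $p_i\in K$ span the vertex ray on sides $i,i+1$, so $\alpha_j(p_i)<0$ for $j\ne i,i+1$. The functional $\det(\alpha_i,\alpha_{i+1},\cdot)$ on $V^*$ is nonzero and vanishes on $\alpha_i,\alpha_{i+1}$, as does evaluation at $p_i$. So it is $\kappa_i$ times that evaluation, with $\kappa_i\ne0$, and $[i,i+1,j]=\kappa_i\alpha_j(p_i)$ has sign $-\operatorname{sgn}\kappa_i$ for all $j\ne i,i+1$. Since $[i,i+1,i+2]=[i+1,i+2,i]$, we get $\operatorname{sgn}\kappa_i=\operatorname{sgn}\kappa_{i+1}$. So all these determinants have one sign, which becomes positive for one of the two orientations. $\square$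

**Proposition 8.** $X_n$ is connected, and $[\rho_v]\in\mathscr G(\Gamma,G)$ for every $v\in X_n$, where $\Gamma$ is the group of a compact right-angled $n$-gon $P$.

*Proof.*

**Step 1: reduction to plane polygons.** Let $Y_n$ be the space of counterclockwise labelled strictly convex $n$-gons $(p_i)$ in $\mathbb R^2$. The map $Y_n\times\mathbb R_{>0}^n\times GL^+(3,\mathbb R)\to X_n$, $(p,t,g)\mapsto(g\,t_i(p_i,1))_i$, is continuous, and it lands in $X_n$ because positive determinants stay positive under positive scalings and $g$. It is onto by Lemma 4: choose positively oriented coordinates of $V^*$ in which $s$ is the third coordinate. So it suffices that $Y_n$ is connected.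

**Step 2: edges and angles.** Put $u(\theta)=(\cos\theta,\sin\theta)$ and write $p_{i+1}-p_i=\ell_iu(\theta_i)$. Let $\Delta=\{\delta\in(0,\pi)^n:\sum\delta_i=2\pi\}$, and let $E$ be the set of $(\theta_1,\delta,\ell)$ with $\theta_1\in S^1$, $\delta\in\Delta$, $\ell\in\mathbb R_{>0}^n$ and $\sum\ell_iu(\theta_i)=0$, where $\theta_{i+1}=\theta_i+\delta_i$. A polygon in $Y_n$ gives a point of $E$, its exterior angles being the $\delta_i$. Conversely a point of $E$ and a starting point $p_1$ give a closed polygon, and we claim that it is in $Y_n$. Rotate so that $u(\theta_i)=(1,0)$, and follow the heights of $p_{i+1},p_{i+2},\dots,p_{i+n}=p_i$ above the line of edge $i$. The increments are $\ell_k\sin(\theta_k-\theta_i)$ for $k=i+1,\dots,i+n-1$, and $\theta_k-\theta_i$ increases from $\delta_i\in(0,\pi)$ to $2\pi-\delta_{i-1}\in(\pi,2\pi)$. So the height starts at $0$, strictly increases, is possibly constant for one step, and strictly decreases back to $0$. All other vertices have positive height, which is strict convexity in counterclockwise order. So $\mathbb R^2\times E\to Y_n$ is continuous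 and onto, and it suffices that $E$ is connected.

**Step 3: $E$ is connected.** Project $E\to S^1\times\Delta$. The base is connected, as $\Delta$ is convex. The fibre is $\{\ell>0:\sum\ell_iu(\theta_i)=0\}$, which is convex. It is nonempty: if $0$ were not in the interior of the convex hull of the $u(\theta_i)$, these vectors would lie in a closed half-plane, and some gap would be $\ge\pi$. So for small $\epsilon>0$ we can write $-\epsilon\sum u(\theta_i)=\sum\lambda_iu(\theta_i)$ with $\lambda_i\ge0$, and $\ell_i=\lambda_i+\epsilon$ works. Through every point of $E$ there is a local section: keep $\ell_3,\dots,\ell_n$ and solve for $\ell_1,\ell_2$, which is possible because $u(\theta_1),u(\theta_2)$ are independent; the solution depends continuously on the base point and stays positive nearby. Hence the projection is open. If $E$ were a disjoint union of two nonempty open sets, each fibre, being connected, would lie in one of them, so their images would be disjoint nonempty open sets covering the connected base, a contradiction.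

**Step 4: the component.** The map $v\mapsto[\rho_v]$ is continuous, with image in the locus of holonomies of properly convex structures (Proposition 6). The image is connected, and it remains to see that it contains $[\rho_0]$. Let $n_i$ be the outward unit normals of $P$ for the Lorentz form, and put $\alpha_i=2\langle\cdot,n_i\rangle$, $b_i=n_i$, so $\rho_0(s_i)=1-b_i\otimes\alpha_i$. Lemma 7 applies; if the orientation is the wrong one, conjugate by an element of $G$ of determinant $-1$. So $v=(\alpha_i)\in X_n$. Right angles give $\alpha_{i\pm1}(b_i)=0$, which with $\alpha_i(b_i)=2$ determines $b_i$, as $\alpha_{i-1},\alpha_i,\alpha_{i+1}$ are independent. So $\rho_0$ is conjugate to $\rho_v$. $\square$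

(Connectedness of the deformation space is also a theorem of Choi–Goldman, Amer. J. Math. 127 (2005).)

For finiteness results we also need the converse.

**Proposition 9.** Let $P$ be a compact right-angled $n$-gon, $n\ge5$, and $[\rho]\in\mathscr G(\Gamma,G)$, with $\alpha_i,b_i$ as in Lemma 2. After possibly changing the orientation of $V$, $(\alpha_i)\in X_n$ and $\rho=\rho_v$ with $v_i=\alpha_i$. If $\rho$ is integral, one can choose the data so that, for $i,j$ non-adjacent and distinct, $a_{ij}$ and $a_{ji}$ are negative integers with $a_{ij}a_{ji}>4$; moreover $a_{i,i\pm1}=0$, $\operatorname{rank}A=3$, and $A$ determines $[\rho]$.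

*Proof.* By Lemma 2(2), $K$ is the cone over $\hat P=\mathrm{dev}(P)$, which is therefore a compact convex polygon. Its boundary consists of the images of the sides of $P$, in cyclic order, and the $i$-th one lies in $\ker\alpha_i$; the mirrors are distinct, so these are $n$ genuine sides. At a corner, $\rho(s_i)$ and $\rho(s_{i+1})$ are distinct commuting reflections, orthogonal for some inner product (Step 5 of Lemma 2), so $b_i\perp b_{i+1}$ and $\alpha_{i+1}(b_i)=\alpha_i(b_{i+1})=0$. Lemma 7 gives (E), and $b_i$ is determined by $\alpha_{i\pm1}(b_i)=0$, $\alpha_i(b_i)=2$, so $\rho=\rho_v$. The remaining statements are Lemma 3, (2), Lemma 5 and Lemma 2(4). $\square$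

## The pentagon, and the place where bounding the entries stops

Let $x_{ij}=a_{ij}a_{ji}$, and for a right-angled $n$-gon with $n\ge5$ put $y_i=x_{i-1,i+1}-4>0$. Since $A$ has rank $3$, its principal $4\times4$ minor on $\{1,2,3,4\}$ vanishes. The only nonzero off-diagonal entries in it belong to the pairs $13$, $24$, $14$. These pairs form a path $3,1,4,2$, so only products of disjoint transpositions contribute to the determinant:
$$16-4(x_{13}+x_{24}+x_{14})+x_{13}x_{24}=0,\qquad\text{i.e.}\qquad (x_{13}-4)(x_{24}-4)=4x_{14}.$$
Shifting indices, for every $n\ge5$,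
$$y_iy_{i+1}=4\,x_{i-1,i+2}. \tag{3}$$

For the pentagon, the third neighbor $i+2$ of $i-1$ is its second neighbor on the other side, and $x_{i-1,i+2}=y_{i+3}+4$. The system closes up:
$$y_iy_{i+1}=4(y_{i+3}+4)\qquad(i\bmod 5). \tag{4}$$

For example, the regular right-angled pentagon has all $y_i=y$ with $y^2=4(y+4)$, so $y=2+2\sqrt5$. As $\operatorname{tr}\rho(s_is_j)=3-2-2+x_{ij}=x_{ij}-1$, its holonomy is not integral. For the pentagon (1), formula (2) gives $x_{13}=2\cdot4$, $x_{24}=4\cdot4$, $x_{35}=4\cdot2$, $x_{14}=6\cdot2$, $x_{25}=2\cdot6$, so $(y_1,\dots,y_5)=(8,4,12,4,8)$, which satisfies (4). All its consecutive determinants $[i,i+1,i+2]$ are $1$, so the $b_i$ are integral: integral classes do exist for pentagons.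

**Proof of Theorem B(2) for pentagons.** For an integral class the $y_i$ are integers $\ge1$ by Proposition 9. By cyclic symmetry let $M=y_5$ be the maximum. From $y_5y_1=4(y_3+4)$ and $y_4y_5=4(y_2+4)$, with $y_1,y_4\ge1$, we get $y_3,y_2\ge M/4-4$. If $M>16$, then by (4)
$$(M/4-4)^2\le y_2y_3=4(M+4),$$
that is, $M^2/16\le 6M$, so $M\le96$. In all cases $x_{ij}\le100$. So the negative integers $a_{ij}$ are bounded, there are finitely many $A$, and finitely many integral classes. $\blacksquare$

This argument stops at $n=6$, and one can see exactly where. For $n\ge6$ the products $x_{i-1,i+2}$ on the right of (3) are not among the numbers $y_j+4$. The relations (3) merely express third-neighbor products through second-neighbor ones. They are satisfied, for instance, by $y_i=4k$ for all $i$ and $x_{i-1,i+2}=4k^2$, for every positive integer $k$, so they bound nothing. Rank $3$ imposes further conditions. For $n=6$ they suffice, by an argument that compares two matrices (last section). For $n\ge9$ no bound on the entries can exist, as we now show.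

## Unimodular polygons and a nonagon with threefold symmetry

The way past is to stop restricting $A$ and to produce covectors. By Proposition 8, every $v\in X_n$ gives a point of $\mathscr G(\Gamma,G)$, and convexity is an open condition. The only obstruction to integrality of $\rho_v$, when the $v_i$ are integral, is the denominator in $b_i$.

**Definition (unimodular).** An element $v\in X_n\cap(\mathbb Z^3)^n$ is unimodular if $[i,i+1,i+2]=1$ for all $i$.

The pentagon (1) is an example. If $v$ is unimodular, then $b_i=2\,v_{i+1}\times v_{i-1}\in\mathbb Z^3$, so $\rho_v(\Gamma)\subset\operatorname{SL}^\pm(3,\mathbb Z)$. By Proposition 8, every unimodular $v\in X_n$ gives an integral class in $\mathscr G(\Gamma,G)$. So we need infinitely many unimodular nonagons whose classes are distinct.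

**Proof of Theorem A.**

**Step 1: solving for unimodularity under a symmetry.** The purpose is to derive the formulas for the $v_i$. Let $\tau(x,y,z)=(z,x,y)$, a rotation of order $3$ and determinant $1$. Require $v_{i+3}=\tau v_i$ and $v_1=(1,0,0)$, so $v_4=(0,1,0)$, $v_7=(0,0,1)$. Write $v_2=(x_2,y_2,z_2)$, $v_3=(x_3,y_3,z_3)$, so $v_5=(z_2,x_2,y_2)$. By symmetry, unimodularity is three equations:
$$[1,2,3]=y_2z_3-z_2y_3=1,\qquad [2,3,4]=z_2x_3-x_2z_3=1,\qquad [3,4,5]=x_3y_2-z_2z_3=1.$$
Put $y_2=c$, $z_2=-a$, $z_3=-(a+c)$. The first and third equations give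
$$y_3=\frac{c^2+1+ac}{a},\qquad x_3=\frac{a^2+1+ac}{c},$$
and the second gives $x_2=(1+ax_3)/(a+c)$. Integrality asks for $a\mid c^2+1$ and $c\mid a^2+1$, and (0) supplies both: $c^2+1=3ac-a^2$ and $a^2+1=3ac-c^2$. Hence $y_3=4c-a$ and $x_3=4a-c$. Also $1+ax_3=1+4a^2-ac=3a^2+2ac-c^2=(a+c)(3a-c)$, so $x_2=3a-c$. These are the vectors of the theorem.

Equation (0) has infinitely many solutions. If $(a,c)$ solves it, so does $(c,3c-a)$, because $c^2+(3c-a)^2+1-3c(3c-a)=a^2+c^2+1-3ac$. If $1\le a\le c$, then $3c-a\ge2c>c$, so the new pair is again positive and increasing.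

**Step 2: convexity.** We check (E). Let $a,c$ be positive integers with $3ac-a^2-c^2=1$. Then $3a-c=(a^2+1)/c>0$ and $3c-a=(c^2+1)/a>0$, so also $4a-c>0$ and $4c-a>0$. Since $\tau$ has determinant $1$ and $\tau v_i=v_{i+3}$, it suffices to treat the edges $(1,2),(2,3),(3,4)$.

* $v_1\times v_2=(0,a,c)$. Its values on $v_3,\dots,v_9$ are $a(4c-a)-c(a+c)=3ac-a^2-c^2=1$; $\;a$; $\;a(3a-c)+c^2$; $\;a(4a-c)+c(4c-a)$; $\;c$; $\;-a^2+c(3a-c)=1$; $\;-a(a+c)+c(4a-c)=1$.
* $v_2\times v_3=(1,1,3)$. The entries are $-c(a+c)+a(4c-a)=3ac-a^2-c^2$; $\;-a(4a-c)+(3a-c)(a+c)=3ac-a^2-c^2$; and $(3a-c)(4c-a)-c(4a-c)=9ac-3a^2-3c^2$. The values on $v_4,\dots,v_9,v_1$ are $1$; $\;2a+2c$; $\;10c$; $\;3$; $\;2(4a-c)$; $\;10a$; $\;1$.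
* $v_3\times v_4=(a+c,\,0,\,4a-c)$. The values on $v_5,\dots,v_9,v_1,v_2$ are $-a(a+c)+c(4a-c)=1$; $\;-(a+c)^2+(4a-c)(4c-a)=15ac-5a^2-5c^2=5$; $\;4a-c$; $\;(a+c)c+(4a-c)(3a-c)$; $\;(a+c)(4c-a)+(4a-c)^2$; $\;a+c$; $\;(a+c)(3a-c)-a(4a-c)=3ac-a^2-c^2=1$.

All are positive, so $v\in X_9$. The first value in each line gives again $[1,2,3]=[2,3,4]=[3,4,5]=1$, so $v$ is unimodular, and $[\rho_v]$ is an integral class in $\mathscr G(\Gamma,G)$.

For $(a,c)=(1,1)$ one has $v_2=(2,1,-1)$, $v_9=(3,-2,3)$, $b_1=2v_2\times v_9=(2,-18,-14)$, and by symmetry $b_4=\tau b_1=(-14,2,-18)$. So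
$$\sigma_1=\begin{pmatrix}-1&0&0\\18&1&0\\14&0&1\end{pmatrix},\qquad \sigma_4=\begin{pmatrix}1&14&0\\0&-1&0\\0&18&1\end{pmatrix},\qquad \operatorname{tr}\sigma_1\sigma_4=-1+251+1=251 .$$

**Step 3: infinitely many classes.** We compute one conjugacy invariant. By (2) and unimodularity, $a_{14}=-2[3,5,1]=-2[1,3,5]$ and $a_{41}=-2[9,2,4]$. The number $[1,3,5]$ is the first entry of $v_3\times v_5$, and $[9,2,4]$ is the second entry of $v_9\times v_2$:
$$[1,3,5]=(4c-a)c+(a+c)(3a-c)=3a^2+ac+3c^2,$$
$$[9,2,4]=(4a-c)(3a-c)+a(4c-a)=11a^2-3ac+c^2=10a^2-1,$$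
the last equality by (0). Since $\operatorname{tr}\bigl((1-b_1\otimes\alpha_1)(1-b_4\otimes\alpha_4)\bigr)=3-2-2+a_{14}a_{41}$,
$$\operatorname{tr}\rho_v(s_1s_4)=-1+4(10a^2-1)(3a^2+ac+3c^2).$$
For $(1,1)$ this is $-1+4\cdot9\cdot7=251$, as found above. Along $(1,1),(1,2),(2,5),\dots$ the first entry does not decrease and the second strictly increases, by Step 1. So the trace strictly increases, the classes are pairwise distinct, and there are infinitely many.

**Step 4: none is orthogonal.** Suppose $\rho_v(\Gamma)$ preserves a nondegenerate symmetric form $q$ (being conjugate into an orthogonal group means this). From $q(\sigma_ix,\sigma_ib_i)=q(x,b_i)$ and $\sigma_ib_i=-b_i$ we get $\alpha_i(x)q(b_i,b_i)=2q(x,b_i)$ for all $x$. Here $q(b_i,b_i)\ne0$, since otherwise $b_i$ would be in the radical of $q$. Taking $x=b_j$ gives $a_{ij}q(b_i,b_i)=a_{ji}q(b_j,b_j)$. Multiplying these for the pairs $(1,4),(4,7),(7,1)$ gives $a_{14}a_{47}a_{71}=a_{41}a_{74}a_{17}$. By the $\tau$-symmetry, $a_{i+3,j+3}=a_{ij}$, so $a_{14}^3=a_{41}^3$ and $a_{14}=a_{41}$. That is, $3a^2+ac+3c^2=10a^2-1$. By (0),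 the left side is $3(3ac-1)+ac=10ac-3$. So $10a(c-a)=2$, which is impossible for integers. $\blacksquare$

## Adding a side to a unimodular polygon

To reach all $n\ge9$, we insert a covector between two neighbors so that convexity and all consecutive determinants $1$ survive.

**Lemma 10.** Let $v\in X_n$ be unimodular and $w=v_3+(1+[1,3,4])v_2-v_1$. Then $I(v)=(v_1,v_2,w,v_3,\dots,v_n)\in X_{n+1}$ is unimodular.

For the pentagon (1), $[1,3,4]=2$ and $w=(-1,3,1)$. The resulting hexagon is
$$(1,0,0),\ (0,1,0),\ (-1,3,1),\ (0,0,1),\ (1,-2,1),\ (2,-3,1). \tag{5}$$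

*Proof.*

**Step 1: two expressions for $w$.** Let $m=[1,3,4]>0$ and $\tau=mv_2-v_1$ (a vector here, not the rotation above), so $w=v_2+v_3+\tau$. Since $[\tau,3,4]=m[2,3,4]-[1,3,4]=0$, we have $\tau=xv_3+yv_4$. Comparing $[2,\tau,3]=-[2,1,3]=1$ with $[2,\tau,3]=y[2,4,3]=-y$ gives $y=-1$. Comparing $[1,2,\tau]=0$ with $x[1,2,3]-[1,2,4]$ gives $x=[1,2,4]>0$. So
$$\tau=mv_2-v_1=xv_3-v_4,\qquad m,x>0.$$

**Step 2: consecutive determinants.** We have $[1,2,w]=[1,2,3]=1$, $[2,w,3]=-[2,1,3]=1$, $[w,3,4]=(1+m)[2,3,4]-[1,3,4]=1$. The other consecutive triples are unchanged.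

**Step 3: the new edges.** For $(v_2,w)$: $[2,w,k]=[2,3,k]+[1,2,k]>0$ for all old $k\ne2$, since both terms are $\ge0$ and not both vanish. For $(w,v_3)$, write $w=v_2+v_3+xv_3-v_4$: $[w,3,k]=[2,3,k]+[3,4,k]>0$ for all old $k\ne3$, for the same reason.

**Step 4: the old edges.** Their values on old points are positive since $v\in X_n$. At $w$: $[1,2,w]=1$ and $[3,4,w]=[w,3,4]=1$. The edge $(2,3)$ has been removed. For another old edge $(p,q)$, $q=p+1$, let $g=[p,q,\cdot]$. Then $g(w)=g(v_2)+g(v_3)+g(\tau)$ with $g(v_2),g(v_3)>0$, so it suffices that $g(\tau)>0$.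

For the edge $(n,1)$, $g(\tau)=m\,g(v_2)>0$, since $g(v_1)=0$. For $(4,5)$, $g(\tau)=x\,g(v_3)>0$, since $g(v_4)=0$. Otherwise $1,2,3,4,p,q$ are distinct and in cyclic order; write $p=5$, $q=6$ for brevity. As $[234]=1$ and $m=[134]$,
$$g(\tau)=[134][256]-[234][156].$$
Apply $(\mathbf a\cdot v_1)(\mathbf b\cdot v_2)-(\mathbf a\cdot v_2)(\mathbf b\cdot v_1)=(\mathbf a\times \mathbf b)\cdot(v_1\times v_2)$ with $\mathbf a=v_3\times v_4$, $\mathbf b=v_5\times v_6$, and $\mathbf a\times(v_5\times v_6)=[346]v_5-[345]v_6$:
$$g(\tau)=[125][346]-[126][345].$$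
Cramer's rule $[346]v_5=[546]v_3+[356]v_4+[345]v_6$, inserted in $[12\,\cdot\,]$, turns this into
$$g(\tau)=[124][356]-[123][456].$$
The Plücker relations (with common index $6$, respectively $2$)
$$[356][246]=[236][456]+[256][346],\qquad [124][236]=[123][246]+[126][234]$$
now give
$$[246]\,g(\tau)=[456]\bigl([124][236]-[123][246]\bigr)+[124][256][346]=[456][126][234]+[124][256][346]>0,$$
and $[246]>0$. $\square$

**Proof of Theorem B(1).** Let $n\ge9$. Apply $I$ exactly $n-9$ times to the nonagons of Theorem A. The results are unimodular elements of $X_n$, so they give integral classes in $\mathscr G(\Gamma,G)$ by Proposition 8. It remains to see that distinct classes stay distinct. Suppose $\rho_{I(v)}$ and $\rho_{I(v')}$ are conjugate by $g$. A reflection determines the line spanned by its covector, so $g$ carries the lines spanned by the covectors of $I(v)$ to the corresponding lines for $I(v')$. Delete the third one on both sides: $g$ carries each line $\mathbb Rv_i$ to $\mathbb Rv_i'$. As $\rho_v$ depends only on the lines $\mathbb Rv_i$, the representations $\rho_v$ and $\rho_{v'}$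 are conjugate by $g$. So non-conjugate representations remain non-conjugate after applying $I$, and there are infinitely many classes. $\blacksquare$

## The hexagon: comparing two Cartan matrices

For right-angled hexagons, rank $3$ is still strong enough for finiteness. Instead of bounding entries we take two matrices, one dominating the other, and derive a contradiction.

**Proof of Theorem B(2) for hexagons.**

**Step 1: a block that determines all products.** Let $A$ be the integer matrix of an integral class (Proposition 9), and let $B$ be its block on the facets $1,3,5$, which are pairwise non-adjacent. Rename these facets $1,2,3$ and write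
$$B=\begin{pmatrix}2&-p&-q\\-p'&2&-r\\-q'&-r'&2\end{pmatrix},\quad x=pp',\ y=rr',\ z=qq',\quad t=p\,r\,q',\ t'=p'r'q,\quad tt'=xyz,$$
with positive integers $p,\dots,r'$. Put $X=x-4$, $Y=y-4$, $Z=z-4$; these are positive. Expanding, $\det B=8-t-t'-2(x+y+z)$, so
$$E=-\det B=t+t'+2(X+Y+Z)+16>0.$$
In particular $B$ is invertible, and the three $b$'s and the three $\alpha$'s of the block are bases. Let $1^*,2^*,3^*$ be the facets opposite to $1,3,5$, that is, facets $4,6,2$ of the hexagon. The facet $i^*$ is adjacent to the two facets $j\ne i$ of the block, so $\alpha_j(b_{i^*})=0=\alpha_{i^*}(b_j)$ for these $j$. With $\lambda_i=a_{ii^*}$, $\mu_i=a_{i^*i}$, solving the linear equations gives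
$$b_{i^*}=\lambda_i\sum_kB^{-1}_{ki}b_k,\qquad \alpha_{i^*}=\mu_i\sum_kB^{-1}_{ik}\alpha_k .$$
Hence
$$a_{i^*j^*}=\mu_i\lambda_jB^{-1}_{ij},\qquad \lambda_i\mu_i=\frac{2}{B^{-1}_{ii}},\qquad B^{-1}_{11}=\frac YE,\ B^{-1}_{22}=\frac ZE,\ B^{-1}_{33}=\frac XE ;$$
the second formula is the first with $i=j$, and the last ones are cofactors, for example $B^{-1}_{11}=(4-y)/\det B$.

**Step 2: the products of opposite entries.** Jacobi's identity for complementary minors gives $B^{-1}_{11}B^{-1}_{22}-B^{-1}_{12}B^{-1}_{21}=2/\det B=-2/E$. So $a_{1^*2^*}a_{2^*1^*}=\dfrac{2E}{Y}\cdot\dfrac{2E}{Z}\Bigl(\dfrac{YZ}{E^2}+\dfrac2E\Bigr)$. Doing the same for the other pairs,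
$$a_{1^*2^*}a_{2^*1^*}=4+\tfrac{8E}{YZ},\quad a_{2^*3^*}a_{3^*2^*}=4+\tfrac{8E}{XZ},\quad a_{1^*3^*}a_{3^*1^*}=4+\tfrac{8E}{XY}. \tag{6}$$
As a check, for the hexagon (5) formula (2) gives $(p,p',q,q',r,r')=(2,6,6,2,6,2)$, so $X=Y=Z=8$, $t=24$, $t'=72$, $E=160$. The value in (6) is $4+1280/64=24$; directly, facets $2$ and $4$ have $a_{24}a_{42}=(-4)(-6)=24$.

**Step 3: the cyclic products.** Cofactors give $-EB^{-1}_{12}=2p+qr'$, $-EB^{-1}_{23}=2r+p'q$, $-EB^{-1}_{31}=2q'+p'r'$. So, with $\prod\lambda_i\mu_i=8E^3/(XYZ)$,
$$T:=|a_{1^*2^*}a_{2^*3^*}a_{3^*1^*}|=\frac{8(2p+qr')(2r+p'q)(2q'+p'r')}{XYZ}.$$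
Multiply by $t'=p'\cdot r'\cdot q$, one factor for each bracket: $p'(2p+qr')=2x+t'=2X+8+t'$, and likewise $r'(2r+p'q)=2Y+8+t'$ and $q(2q'+p'r')=2Z+8+t'$. Let $T'=|a_{2^*1^*}a_{3^*2^*}a_{1^*3^*}|$. Then
$$Tt'=8\prod_{U\in\{X,Y,Z\}}\Bigl(2+\frac{8+t'}{U}\Bigr),\qquad T't=8\prod_{U\in\{X,Y,Z\}}\Bigl(2+\frac{8+t}{U}\Bigr). \tag{7}$$
The second identity is the first applied to the transpose of $A$, that is, with the roles of the $\alpha$'s and the $b$'s exchanged.

**Step 4: two comparable matrices.** Suppose there were infinitely many integral classes, hence infinitely many matrices $A$. Each $A$ is determined by the nonnegative integers $|a_{ij}|$, since its signs are known. By Dickson's lemma, an infinite set of vectors of nonnegative integers contains two different comparable ones. So there are $A\ne A^+$ with $|a_{ij}|\le|a^+_{ij}|$ for all $i,j$. Let $\xi,\eta,\zeta,\tau,\tau',\varepsilon$ be the ratios (value for $A^+$)/(value for $A$) of $X,Y,Z,t,t',E$. Then $\xi,\eta,\zeta,\tau,\tau'\ge1$. The left sides of (6) do not decrease, so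
$$\varepsilon\ge\eta\zeta,\qquad \varepsilon\ge\xi\zeta,\qquad \varepsilon\ge\xi\eta. \tag{8}$$
Since $x^+/x=(X^++4)/(X+4)\le\xi$, and similarly for $y,z$,
$$\tau\tau'=\frac{x^+y^+z^+}{xyz}\le\xi\eta\zeta. \tag{9}$$
The relations (7), (8), (9) and the formula for $E$ are symmetric in $X,Y,Z$, so we may assume $\xi\ge\eta\ge\zeta$.

**Step 5: the case $\varepsilon=1$.** By (8), $\xi=\eta=\zeta=1$, and by (9), $\tau=\tau'=1$. So $X,Y,Z,E$ agree for $A$ and $A^+$. Then the products $a_{ij}a_{ji}$ agree for all nine non-adjacent pairs: the three in $B$, the three in (6), and the three products $\lambda_i\mu_i=2/B^{-1}_{ii}$. Since these are nonzero and $|a_{ij}|\le|a_{ij}^+|$, all entries agree, and $A=A^+$, a contradiction.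

**Step 6: the case $\varepsilon>1$** (by (8), $\varepsilon\ge1$ always). We have
$$\varepsilon=\frac{\tau t+\tau't'+2\xi X+2\eta Y+2\zeta Z+16}{t+t'+2X+2Y+2Z+16},$$
a weighted average of $\tau,\tau',\xi,\eta,\zeta,1$ with positive weights. As $\varepsilon>1$ and the number $1$ has positive weight, $\varepsilon<\max(\tau,\tau',\xi)$. But $\varepsilon\ge\xi\eta\ge\xi$, so the maximum is not $\xi$, and $\max(\tau,\tau')>\varepsilon\ge\xi\eta$. Transposing both matrices exchanges $t,T$ with $t',T'$ and keeps $X,Y,Z,E$ and the comparison of entries, so we may assume $\tau'>\xi\eta$. Then by (9)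
$$\tau=\frac{\tau\tau'}{\tau'}<\frac{\xi\eta\zeta}{\xi\eta}=\zeta\le\eta\le\xi .$$
Since $\tau\ge1$, $8+t^+=8+\tau t\le\tau(8+t)$. So for each $U\in\{X,Y,Z\}$, whose ratio $U^+/U$ exceeds $\tau$, the quantity $(8+t)/U$ is strictly smaller for $A^+$ than for $A$. The second identity in (7) gives $T'^+t^+<T't$. But $T'$ and $t$ are products of numbers $|a_{ij}|$, so $T'^+\ge T'$ and $t^+\ge t$, a contradiction. $\blacksquare$
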